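\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{BRST cohomology and Lie--Rinehart cohomology of a classical action}

\begin{abstract}
A regular function $S_0$ on a nonsingular affine variety determines a Jacobian ring $J$ and a Lie--Rinehart algebra $(J,\mathfrak g)$ of infinitesimal symmetries of $S_0$ modulo trivial ones. Felder and Kazhdan conjectured that the BRST cohomology $H^p(M,S)$ of a solution $S$ of the classical master equation associated with $S_0$ is isomorphic to the Lie--Rinehart cohomology $H^p(J,\mathfrak g)$ for all $p\ge0$. We show that this fails in degree $3$ for $S_0=\frac18(y_1^2+y_2^2+y_3^2)^2$ on affine $3$-space: $H^3(M,S)$ is finite dimensional, and $H^3(J,\mathfrak g)$ is strictly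 larger. We also construct, for every $S_0$, a map $H^p(J,\mathfrak g)\to H^p(M,S)$ and prove that it is an isomorphism in a range of degrees governed by the locus where the critical scheme is not a local complete intersection.
\end{abstract}


\section{Introduction}

Throughout, $k$ is a field of characteristic zero and all algebras are over $k$. Complexes are cohomological, and $Q[1]^i=Q^{i+1}$. The symbol $\pm$ stands for a sign that depends only on the degrees of the elements involved; such signs do not affect the kernels, images and vanishing statements for which we use the formulas.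

\subsection{Symmetries of a function near its critical scheme}
Let $X$ be a nonsingular affine variety. We write $\mathcal O$ and $T_X$ for the global functions and vector fields on $X$. Let $S_0\in\mathcal O$ be a function, the \emph{classical action}. Its critical scheme is the spectrum of the Jacobian ring
\[
J=J(S_0)=\mathcal O/I,\qquad I=\mathrm{Im}(dS_0\colon T_X\to\mathcal O)=\{\xi(S_0):\xi\in T_X\}.
\]
The infinitesimal symmetries of $S_0$ form the Lie algebra $L(S_0)=\{\tau\in T_X:\tau(S_0)=0\}$. Some symmetries exist for every function, namely those in the $\mathcal O$-submodule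
\[
L_0(S_0)\subset L(S_0)\quad\text{spanned by the fields}\quad \xi(S_0)\eta-\eta(S_0)\xi,\qquad \xi,\eta\in T_X .
\]
They map $\mathcal O$ into $I$, so they act by zero on $J$. We divide by them and put $\mathfrak g=\mathfrak g(S_0)=L(S_0)/L_0(S_0)$. For $\tau\in L(S_0)$ we have $\xi(S_0)\tau=\xi(S_0)\tau-\tau(S_0)\xi$, hence
\begin{equation}\label{IL}
I\,L(S_0)\subset L_0(S_0),
\end{equation}
and $\mathfrak g$ is a $J$-module. It is finitely generated over the noetherian ring $J$. In fact $(I,L_0(S_0))$ is an ideal of the Lie--Rinehart algebra $(\mathcal O,L(S_0))$, and so $(J,\mathfrak g)$ is a Lie--Rinehart algebra in the following sense.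

A \emph{Lie--Rinehart algebra} $(A,\mathfrak g)$ is a commutative algebra $A$ together with a Lie algebra $\mathfrak g$ that is also an $A$-module and an $A$-linear Lie homomorphism $\mathfrak g\to\mathrm{Der}(A)$, $\tau\mapsto(f\mapsto\tau(f))$, the \emph{anchor}, such that $[\tau,f\sigma]=f[\tau,\sigma]+\tau(f)\sigma$. Its de Rham complex is $\Omega^p_{\mathrm{dR}}(A,\mathfrak g)=\mathrm{Hom}_A(\Lambda_A^p\mathfrak g,A)$ with the Chevalley--Eilenberg differential
\[
d\alpha(\tau_0,\dots,\tau_p)=\sum_i(-1)^i\tau_i\bigl(\alpha(\dots\hat\tau_i\dots)\bigr)+\sum_{i<j}(-1)^{i+j}\alpha([\tau_i,\tau_j],\dots\hat\tau_i\dots\hat\tau_j\dots),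
\]
and its cohomology is denoted $H^p_{\mathrm{dR}}(A,\mathfrak g)$. This is the right object when $\mathfrak g$ is projective over $A$. In general one proceeds as in the work of Casas, Ladra and Pirashvili. One replaces $\mathfrak g$ by a quasi-isomorphic differential graded (dg) Lie--Rinehart algebra $(A,Q)$: a complex $Q=\bigoplus_{i\le0}Q^i$ of projective $A$-modules with compatible dg Lie bracket and anchor, and a quasi-isomorphism $Q\to\mathfrak g$ of dg Lie--Rinehart algebras. Then $H^p(A,\mathfrak g)$ is the cohomology of the total Chevalley--Eilenberg complex $\mathrm{Hom}_A(\mathrm{Sym}_A(Q[1]),A)$; it does not depend on $Q$. One has $H^p(A,\mathfrak g)=H^p_{\mathrm{dR}}(A,\mathfrak g)$ for $p=0,1$, but not in general.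

\subsection{The classical master equation}
There is a second complex attached to $S_0$. Let $\mathcal E=\bigoplus_{i\ge1}\mathcal E^i$, where $\mathcal E^i=\mathcal O\otimes_kE^i$ is free of finite rank and placed in degree $i$; put $E=\bigoplus E^i$. Let $\mathcal X=(X,\mathrm{Sym}_{\mathcal O}\mathcal E)$ be the corresponding graded manifold and $M=T^*[-1]\mathcal X$ its shifted cotangent bundle. With
\[
\mathcal W=T_X[1]\oplus\mathcal E^*[1],\qquad T_X\text{ in degree }-1,\quad (\mathcal E^i)^*\text{ in degree }-i-1,
\]
the functions on $M$ are $\mathcal O_M=\mathrm{Sym}_{\mathcal O}(\mathcal E\oplus\mathcal W)$, graded by total degree. This algebra carries an odd Poisson bracket $[\,,]$ of degree $+1$. Up to signs it is determined by $[\xi,f]=\xi(f)$ for $\xi\in T_X$ and $f\in\mathcal O$, by the Lie bracket on $T_X$, and by the pairing of $E^*$ with $E$; all other brackets of generators $f\in\mathcal O$, $\xi\in T_X$, $e\in E$, $e^*\in E^*$ vanish. For elements of degree $0$ the bracket is symmetric.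

Let $F^p$ be the span of the monomials whose $\mathcal E$-factors have total degree $\ge p$ (their \emph{$\mathcal E$-degree}), and let $\hat{\mathcal O}_M$ be the completion: in each total degree it consists of the sums $\sum_{p\ge0}f_p$ with $f_p\in F^p$. A \emph{solution of the classical master equation associated with $S_0$} is an element $S\in\hat{\mathcal O}_M$ of degree $0$ such that
\begin{enumerate}
\item $[S,S]=0$;
\item $S\equiv S_0$ modulo $F^1$;
\item the derivation $\delta f=[S,f]$ mod $F^1$ makes $R=(\mathrm{Sym}_{\mathcal O}\mathcal W,\delta)$ a Tate resolution of $J$: its cohomology is $J$ in degree $0$ and vanishes in negative degrees. In particular $\delta\xi=\xi(S_0)$ for $\xi\in T_X$.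
\end{enumerate}
Such solutions exist and are unique up to stable equivalence. The \emph{BRST cohomology} $H^p(M,S)$ is the cohomology of $(\hat{\mathcal O}_M,[S,\cdot\,])$; up to canonical isomorphism it depends only on $S_0$. It is known that $H^p(M,S)\cong H^p_{\mathrm{dR}}(J,\mathfrak g)$ for $p=0,1$. Felder and Kazhdan \cite{FK} posed the following.

\begin{conjecture}
$H^p(M,S)\cong H^p(J(S_0),\mathfrak g(S_0))$ for all $p\ge0$.
\end{conjecture}

It is a natural guess. The generators of $R$ in degree $-1$ impose the equations of the critical scheme. Those in degree $-2$ generate the symmetries modulo the trivial ones, those in degree $-3$ impose relations among the symmetries, and so on. So the BRST complex looks like the Chevalley--Eilenberg complex of a free resolution of $\mathfrak g$ over $J$. The simplest cases support this.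

\begin{example}\label{ex:yes}
(1) Let $S_0=0$. Then $J=\mathcal O$ and $\mathfrak g=T_X$.

(2) Let $S_0=\frac12h^2$, where $h$ is a nonzerodivisor and not a unit, and $\zeta(h)=1$ for some $\zeta\in T_X$. Then $I=(h)$, so the critical scheme is the nonempty smooth hypersurface $Y=\{h=0\}$. Here $L(S_0)=\ker(T_X\to\mathcal O,\ \tau\mapsto\tau(h))$ is a direct summand of $T_X$. Also $L_0(S_0)=hL(S_0)$: it is spanned by the fields $h(\xi(h)\eta-\eta(h)\xi)$, which lie in $hL(S_0)$, and for $\xi=\zeta$ and $\eta\in L(S_0)$ such a field is $h\eta$. Hence $\mathfrak g=L(S_0)\otimes_{\mathcal O}J=\ker(T_X\otimes_{\mathcal O} J\to J)$ is the module of vector fields on $Y$.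

In both cases $I$ is generated by a regular sequence (empty in the first case) and $\mathfrak g$ is projective over $J$. By Theorem~\ref{thm:range}(a) below, the conjecture holds, and both sides are the de Rham cohomology of $X$, respectively of $Y$.
\end{example}

Nevertheless the conjecture is false. The counterexample is again of the form $\frac12h^2$, but now $h$ is singular: it is a nondegenerate quadratic form in three variables.

\begin{theorem}\label{thm:main}
Let $X=\mathbb A^3_k$, $h=\frac12(y_1^2+y_2^2+y_3^2)$ and $S_0=\frac12h^2$. Then $H^3(M,S)$ is finite dimensional and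
\[
\dim_kH^3(J(S_0),\mathfrak g(S_0))\ \ge\ \dim_kH^3(M,S)+1 .
\]
So the two spaces are not even abstractly isomorphic. The same holds for $S_0+\frac12\sum_{j\le m}z_j^2$ on $\mathbb A^{3+m}_k$. Hence the conjecture fails in every dimension $\ge3$.
\end{theorem}

Recall that the grade $\mathrm{grade}(\mathfrak a,J)$ of an ideal $\mathfrak a$ is the least $i$ with $\mathrm{Ext}^i_J(J/\mathfrak a,J)\ne0$ (and $\infty$ if there is none), and that $\mathbb L_{J/\mathcal O}$ denotes the cotangent complex.

\begin{theorem}\label{thm:range}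
Let $S_0$ be arbitrary with $J\ne0$. There is a homomorphism $\Psi\colon H^p(J,\mathfrak g)\to H^p(M,S)$, induced by a morphism of dg algebras, with the following properties.

\emph{(a)} Let $\mathfrak a\subset J$ be an ideal such that $I$ is locally generated by a regular sequence at every prime of $J$ not containing $\mathfrak a$, and let $d=\mathrm{grade}(\mathfrak a,J)$ \textup($d=\infty$ if $\mathfrak a=J$\textup). Then $\Psi$ is an isomorphism for $p\le d+1$ and injective for $p=d+2$. In particular it is always an isomorphism for $p\le1$ and injective for $p=2$, and the conjecture holds for all $p$ if $I$ is locally generated by regular sequences.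

\emph{(b)} There is an exact sequence
\[
0\to H^2(J,\mathfrak g)\to H^2(M,S)\to\mathrm{Hom}_J(D_3,J),\qquad D_3=H_3(\mathbb L_{J/\mathcal O}).
\]
\end{theorem}

In Theorem~\ref{thm:main} every admissible $\mathfrak a$ has grade $d=0$, and the proof shows that $\Psi$ is not injective in degree $3=d+3$. So the injectivity range in (a) cannot be enlarged in general (Remark~\ref{rem:sharp}).

\subsection{The idea}
Eliminating the negative generators turns the BRST complex into an algebra $C_P=\mathrm{Sym}_J(J\otimes E)$, which is dual to a complex $P$ of free $J$-modules with $H^0(P)=\mathfrak g$. The differential of $P$ is the linear part of $\delta$. The guess above would be right if $P$ were a resolution of $\mathfrak g$, and this is where it goes wrong. The generators of $R$ are chosen so that the cohomology of $R$ vanishes, not that of its linear part. The linear part computes the cotangent complex, and $H^{-1}(P)=H_3(\mathbb L_{J/\mathcal O})$ need not vanish.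

The Lie--Rinehart cohomology is computed in the same way from a true resolution $\widetilde P=P\oplus N$ of $\mathfrak g$, with $N$ in degrees $\le-2$. So the two complexes have the same terms in degrees $\le2$. The new terms in degree $3$ are functionals on $N^{-2}$, and those that are cocycles in the linear part are functionals on $H^{-1}(P)$. Such a functional gives a class in $\mathrm{Ext}^2_J(\mathfrak g,J)$, the degree-$3$ cohomology of the linear part for $\widetilde P$. The class restricts to zero on $P$, and it is nonzero unless the functional comes from $H^1(\mathrm{Hom}_J(P,J))$. In the example $H^{-1}(P)$ is one-dimensional, and the functional sends its generator to the element $h\in J$, which is killed by all $y_i$. To see that this class extends to a cocycle of the full complex and that nothing else compensates it, we use the rotations of $\mathbb A^3$. They act trivially on $H^\bullet(M,S)$, so we may restrict to invariants, and then the relevant spaces become small enough to compute.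

Section~\ref{sec:P} introduces $P$ and $\widetilde P$. Section~\ref{sec:ex} carries out the linear computation for the example by hand. Section~\ref{sec:pairs} develops the nonlinear comparison of complexes such as $C_P$, Section~\ref{sec:brst} shows that the BRST complex is one of them, and Sections~\ref{sec:range} and~\ref{sec:main} prove Theorems~\ref{thm:range} and~\ref{thm:main}.

\section{The linear part of a Tate resolution}\label{sec:P}

\subsection{Equivariance}\label{subsec:equiv}
Let $\mathfrak l$ be a finite dimensional semisimple Lie algebra, possibly $0$. An $\mathfrak l$-module is \emph{locally finite} if every vector lies in a finite dimensional submodule. Since $k$ has characteristic zero, such a module is semisimple, it has a natural projection onto its invariants, and $(\ )^{\mathfrak l}$ is an exact functor on locally finite modules. On a product of locally finite modules we project componentwise. This commutes with every equivariant map between such products for which each component of the image depends on finitely many components of the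 argument. Consequently, \emph{a solvable linear equation given by such a map, with invariant right-hand side, has an invariant solution.}

If $\mathfrak l$ acts on an algebra $A$ by derivations, an \emph{equivariant free} module is $A\otimes_kV$ with $V$ a finite dimensional $\mathfrak l$-module. Then $\mathrm{Hom}_A(A\otimes V,M)=V^*\otimes M$ is locally finite if $M$ is.

\subsection{The complex $P$}
Let $R=(\mathrm{Sym}_{\mathcal O}\mathcal W,\delta)$ be a Tate resolution of $J$ as in condition (3). In low degrees
\[
R^0=\mathcal O,\quad R^{-1}=T_X,\quad R^{-2}=\Lambda^2T_X\oplus\mathcal E^{1*},\quad R^{-3}=\Lambda^3T_X\oplus(T_X\otimes_{\mathcal O}\mathcal E^{1*})\oplus\mathcal E^{2*}.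
\]
For $i\ge0$ put $P^{-i}=J\otimes_k(E^{i+1})^*$. For $x\in R^{-i-2}$ let $\bar x\in P^{-i}$ be the component of $x$ in $\mathcal E^{(i+1)*}$, reduced modulo $I$. Suppose $x$ is a product of at least two elements of $\mathcal W$. Then each term of $\delta x$ is again such a product, unless $x$ has just two factors and one of them, $\xi\in T_X$, is replaced by $\delta\xi\in I$. So $\overline{\delta x}=0$ in this case. Since $\delta$ is $\mathcal O$-linear, $\overline{\delta x}$ depends only on $\bar x$ when $x\in R^{-i-2}$ and $i\ge1$. Hence there are unique $J$-linear maps $\partial\colon P^{-i}\to P^{-i+1}$ with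
\begin{equation}\label{bar}
\overline{\delta x}=\partial\bar x\qquad(x\in R^{-i-2},\ i\ge1),
\end{equation}
and $\partial^2=0$. Every cycle of $R$ in negative degree is a boundary, so
\begin{equation}\label{cyc}
\text{if }z\in R^{-i-2},\ i\ge0,\text{ is a cycle, then }\bar z\in\partial P^{-i-1}.
\end{equation}

\begin{lemma}\label{lem:coker}
Let $\beta_a$ be a basis of $(E^1)^*$. The map $P^0\to\mathfrak g$, $\bar\beta_a\mapsto[\delta\beta_a]$, induces an isomorphism $H^0(P)=P^0/\partial P^{-1}\cong\mathfrak g$.
\end{lemma}

\begin{proof}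
As $\delta^2=0$, we have $\delta\beta_a\in L(S_0)$. Also $\delta(\xi\eta)=\xi(S_0)\eta-\eta(S_0)\xi$, so $\delta(\Lambda^2T_X)=L_0(S_0)$. By \eqref{IL} the map is well defined on $P^0$. It is surjective because $H^{-1}(R)=0$ means $L(S_0)=L_0(S_0)+\sum\mathcal O\,\delta\beta_a$.

If $\sum g_a\delta\beta_a\in L_0(S_0)$, then $\sum g_a\beta_a-\pi$ is a cycle for some $\pi\in\Lambda^2T_X$, and by \eqref{cyc} the class of $\sum g_a\beta_a$ lies in $\partial P^{-1}$. Conversely, if this class lies in $\partial P^{-1}$, then $\sum g_a\beta_a=\delta x+\iota+\pi$ with $x\in R^{-3}$, $\iota\in\sum I\beta_a$ and $\pi\in\Lambda^2T_X$. Hence $\sum g_a\delta\beta_a=\delta\iota+\delta\pi\in I\,L(S_0)+L_0(S_0)=L_0(S_0)$.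
\end{proof}

\begin{lemma}\label{lem:cot}
For $i\le-1$ we have $H^i(P)\cong H^{i-2}(\mathbb L_{J/\mathcal O})$; in particular $H^{-1}(P)\cong D_3$. At a prime of $J$ where $I$ is generated by a regular sequence, $H^i(P)=0$ for all $i\le-1$.
\end{lemma}

\begin{proof}
In characteristic zero, $\mathbb L_{J/\mathcal O}$ is represented by $J\otimes_R\Omega_{R/\mathcal O}$ for any resolution $R\to J$ that is the symmetric algebra of a graded projective module in negative degrees. Here this is $J\otimes_{\mathcal O}\mathcal W$ with the linear part of $\delta$ as differential, and $J\otimes_{\mathcal O} T_X[1]$ is a subcomplex with quotient $P[2]$. The long exact sequence gives the first claim, since $J\otimes T_X[1]$ sits in degree $-1$ only and so affects $H^i(P)$ only for $i\ge0$. Where $I$ is generated by a regular sequence, $\mathbb L_{J/\mathcal O}\simeq (I/I^2)[1]$ is concentrated in degree $-1$.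
\end{proof}

\subsection{From $P$ to a resolution of $\mathfrak g$}\label{subsec:res}
We kill the cohomology of $P$ in degrees $-1,-2,\dots$ successively by adding free modules of finite rank. This gives a free resolution
\[
\widetilde P=P\oplus N\ \longrightarrow\ \mathfrak g
\]
in which $P$ is a subcomplex, the sum is one of graded modules, and $N$ lives in degrees $\le-2$. If a semisimple $\mathfrak l$ acts compatibly and locally finitely on $R$, with all $E^i$ finite dimensional $\mathfrak l$-modules, we choose $N$ equivariant free: the finitely generated cohomology to be killed is generated by the classes of a finite dimensional $\mathfrak l$-submodule of cycles. For the quotient complex $N=\widetilde P/P$ the long exact sequence gives an isomorphism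
\begin{equation}\label{HN}
H^{-2}(N)\cong H^{-1}(P).
\end{equation}

\begin{lemma}\label{lem:ext}
There is a natural exact sequence
\[
0\to\mathrm{Ext}^1_J(\mathfrak g,J)\to H^1(\mathrm{Hom}_J(P,J))\to\mathrm{Hom}_J(H^{-1}(P),J)\to\mathrm{Ext}_J^2(\mathfrak g,J)\to H^2(\mathrm{Hom}_J(P,J)).
\]
\end{lemma}

\begin{proof}
This is part of the long exact sequence of $0\to\mathrm{Hom}_J(N,J)\to\mathrm{Hom}_J(\widetilde P,J)\to\mathrm{Hom}_J(P,J)\to0$. The complex $\mathrm{Hom}_J(N,J)$ lives in degrees $\ge2$, and its $H^2$ consists of the functionals on $N^{-2}$ that vanish on $\partial_NN^{-3}$. So it is $\mathrm{Hom}_J(H^{-2}(N),J)$, and we use \eqref{HN}.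
\end{proof}

Thus a functional on $H^{-1}(P)$ that does not come from $H^1(\mathrm{Hom}_J(P,J))$ gives a nonzero class in $\mathrm{Ext}^2_J(\mathfrak g,J)$ that dies on $P$. We now exhibit one.

\section{The quadric cone with an embedded vertex}\label{sec:ex}

\subsection{Jacobian ring and symmetries}
Let $\mathcal O=k[y_1,y_2,y_3]$, $\mathfrak m=(y_1,y_2,y_3)$, $h=\frac12\sum y_i^2$ and $S_0=\frac12h^2$. Then $\partial_iS_0=hy_i$, so
\[
I=h\mathfrak m,\qquad J=\mathcal O/h\mathfrak m,\qquad \mathfrak m_J:=\mathfrak m/h\mathfrak m\subset J .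
\]
Away from the origin the critical scheme is the smooth surface $h=0$. At the origin the vertex is embedded: $h\ne0$ in $J$, but $h\mathfrak m=0$ in $J$. In particular $h^2=0$ in $J$. The prime $y_j$ does not divide $h$, so $y_jf\in h\mathfrak m$ implies $h\mid f$. Hence
\begin{equation}\label{ann}
\mathrm{ann}_J(y_j)=kh\ \text{ for each } j,\qquad \mathrm{ann}_J(\mathfrak m)=kh.
\end{equation}
As $h\mathfrak m$ lives in polynomial degrees $\ge3$, the classes of polynomials of degree $\le2$ are unaffected; for instance $y_iy_j\ne0$ in $J$.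

In terms containing the antisymmetric tensor $\epsilon$, indices that occur twice are summed, unless a sum is written out. The Kronecker symbol $\delta_{ij}$ is not to be confused with the differential $\delta$. Let $\mathfrak l\cong\mathfrak{so}_3$ be spanned by the rotations
\[
\rho_i=\epsilon_{ijk}y_j\partial_k ,\qquad \rho_i(h)=0 .
\]
Then $\rho_i(y_l)=\epsilon_{ijl}y_j$ and $[\rho_i,\partial_l]=\epsilon_{ijl}\partial_j$. We say that vectors $v_1,v_2,v_3$ span a copy of the standard representation $V=\langle y_1,y_2,y_3\rangle$ when they transform by this rule; expressions formed with the invariant tensors $\delta_{ij}$ and $\epsilon_{ijk}$ are then equivariant. Let $\mathbb H_l\subset\mathcal O$ be the harmonic polynomials of degree $l$. They form absolutely irreducible modules of dimension $2l+1$, hence pairwise nonisomorphic ones, and $\mathcal O=\bigoplus_{j,l\ge0}h^j\mathbb H_l$. Consequently, as $\mathfrak l$-modules,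
\begin{equation}\label{Jdec}
J\cong\bigoplus_{l\ge0}\mathbb H_l\oplus kh .
\end{equation}
So the trivial module $k$ occurs in $J$ twice (spanned by $1$ and $h$), and every $\mathbb H_l$ with $l\ge1$ once.

A field $\tau=\sum\tau_i\partial_i$ lies in $L(S_0)$ iff $\sum y_i\tau_i=0$. The Koszul complex of the regular sequence $y_1,y_2,y_3$ is exact, so $L(S_0)$ is generated by $\rho_1,\rho_2,\rho_3$, and all relations among them are multiples of $\sum y_i\rho_i=0$. Moreover $L_0(S_0)$ is spanned over $\mathcal O$ by the fields $h(y_j\partial_k-y_k\partial_j)$, so $L_0(S_0)=hL(S_0)$. Therefore $\mathfrak g=L(S_0)/hL(S_0)$, and $\mathfrak g/\mathfrak m\mathfrak g$ has the basis $[\rho_1],[\rho_2],[\rho_3]$. It is isomorphic to $V$, because $\rho_i=\epsilon_{ijk}y_j\partial_k$ transforms by the rule above.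

\subsection{The Tate resolution down to degree $-4$}
The generators are as follows; each family spans the $\mathfrak l$-module in parentheses.
\begin{itemize}
\item Degree $-1$: $\xi_i=\partial_i$ $(V)$, with $\delta\xi_i=hy_i$.
\item Degree $-2$: $\beta_i$ $(V)$, with $\delta\beta_i=r_i$, where $r_i=\epsilon_{ijk}y_j\xi_k$ is $\rho_i$ written in $R^{-1}$.
\item Degree $-3$: $a$ (trivial) and $b_i$ $(V)$, with $\delta a=\sigma$ and $\delta b_i=h\beta_i-\eta_i$, where
\[
\textstyle\sigma=\sum_iy_i\beta_i,\qquad \eta_i=\frac12\epsilon_{ijk}\xi_j\xi_k .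
\]
\item Degree $-4$: $\Theta_{ij}$ $(V\otimes V)$, with $\delta\Theta_{ij}=Z_{ij}$, where
\[
\textstyle Z_{ij}=\delta_{ij}\bigl(-ha+\sum_my_mb_m\bigr)-y_jb_i+\xi_j\beta_i .
\]
\item Degrees $\le-5$: chosen successively as finite dimensional $\mathfrak l$-submodules of cycles that generate the finitely generated cohomology to be killed.
\end{itemize}
We verify that the boundaries of these generators are cycles and that they kill the cohomology in degrees $-1$, $-2$ and $-3$.

\emph{Degree $-1$.} The cycles are $L(S_0)$, generated by the $r_i$.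

\emph{Degree $-2$.} From $\delta(\xi_j\xi_k)=hy_j\xi_k-hy_k\xi_j$ we get $\delta\eta_i=hr_i$. Hence $\delta(h\beta_i-\eta_i)=0$, and $\delta\sigma=\sum y_ir_i=0$. If $\sum g_i\beta_i+\sum e_i\eta_i$ is a cycle, then $\sum(g_i+he_i)r_i=0$, so $g_i+he_i=fy_i$ for some $f\in\mathcal O$, and the cycle equals $f\sigma-\sum e_i(h\beta_i-\eta_i)$.

\emph{Degree $-3$.} Put $\omega=\sum y_i\eta_i$. Since $\xi_j\xi_k=\epsilon_{jkl}\eta_l$ and $\sum_k\epsilon_{imk}\epsilon_{jkl}=\delta_{il}\delta_{mj}-\delta_{ij}\delta_{ml}$, we have $\xi_jr_i=y_j\eta_i-\delta_{ij}\omega$. Hence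
\[
\textstyle\delta(\xi_j\beta_i)=hy_j\beta_i-y_j\eta_i+\delta_{ij}\omega,\qquad \delta(\xi_1\xi_2\xi_3)=h\omega,\qquad \delta\bigl(\sum_my_mb_m\bigr)=h\sigma-\omega .
\]
So
\[
\delta Z_{ij}=\delta_{ij}(-h\sigma+h\sigma-\omega)-y_j(h\beta_i-\eta_i)+hy_j\beta_i-y_j\eta_i+\delta_{ij}\omega=0 .
\]
Conversely, let $fa+\sum g_ib_i+\sum x_{ij}\xi_j\beta_i+w\,\xi_1\xi_2\xi_3$ be a cycle and put $c=\sum_ix_{ii}+wh$. The coefficients of $\eta_i$ and of $\beta_i$ in its boundary give
\[
\textstyle g_i=-\sum_jx_{ij}y_j+cy_i,\qquad fy_i+hg_i+h\sum_jx_{ij}y_j=0,\quad\text{so } f=-hc .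
\]
Thus the cycle is $\sum x_{ij}Z_{ij}+wZ_w$ with $Z_w=-h^2a+h\sum y_ib_i+\xi_1\xi_2\xi_3$. The cycle $Z_w$ is redundant. Since $\xi_i\eta_i=\xi_1\xi_2\xi_3$ for each $i$,
\[
\textstyle h\sum_iZ_{ii}=-3h^2a+2h\sum y_ib_i+h\sum\xi_i\beta_i,\qquad
\delta\bigl(\sum_i\xi_ib_i\bigr)=h\sum y_ib_i-h\sum\xi_i\beta_i+3\,\xi_1\xi_2\xi_3,
\]
and the sum of these two elements is $3Z_w$. So the classes of the $Z_{ij}$ generate the cohomology in degree $-3$ that has to be killed.

\subsection{The complex $P$ in degrees $\ge-2$}
Discarding products and working modulo $I$, we read off $P^0=\bigoplus J\beta_i$, $P^{-1}=Ja\oplus\bigoplus Jb_i$, $P^{-2}=\bigoplus J\Theta_{ij}$ and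
\[
\textstyle\partial a=\sum_iy_i\beta_i,\qquad \partial b_i=h\beta_i,\qquad \partial\Theta_{ij}=\delta_{ij}\bigl(-ha+\sum_my_mb_m\bigr)-y_jb_i .
\]
Of $\partial P^{-3}\subset P^{-2}$ we need only two families of elements, obtained from \eqref{cyc}:
\begin{equation}\label{two}
\textstyle\sum_jy_j\Theta_{jk}\in\partial P^{-3},\qquad T_{li}+T_{il}\in\partial P^{-3},\quad T_{li}=\sum_{k,j}\epsilon_{kjl}\,y_k\Theta_{ij}.
\end{equation}
For the first, $\sum_jy_j\Theta_{jk}+\xi_ka$ is a cycle, because $\sum_jy_jZ_{jk}=y_k(-ha+\sum y_mb_m)-y_k\sum y_jb_j+\xi_k\sigma=-hy_ka+\xi_k\sigma=-\delta(\xi_ka)$. For the second, $\delta T_{li}=\sum_k\epsilon_{kil}y_k(-ha+\sum y_mb_m)+r_l\beta_i$, since $\sum_{k,j}\epsilon_{kjl}y_ky_j=0$ and $\sum_{k,j}\epsilon_{kjl}y_k\xi_j=r_l$. The first term is antisymmetric in $(l,i)$, hence $\delta(T_{li}+T_{il})=r_l\beta_i+r_i\beta_l=\delta(\beta_l\beta_i)$, and $T_{li}+T_{il}-\beta_l\beta_i$ is a cycle.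

\begin{proposition}\label{prop:linear}
For $S_0=\frac12h^2$ and $P$ as above:
\begin{enumerate}
\item[(a)] $H^{-1}(P)\cong J/\mathfrak m_J=k$, a trivial $\mathfrak l$-module generated by the class of $ha$;
\item[(b)] $H^1(\mathrm{Hom}_J(P,J))^{\mathfrak l}=0$;
\item[(c)] $H^2(\mathrm{Hom}_J(P,J))^{\mathfrak l}=0$;
\item[(d)] $\mathrm{Ext}^1_J(\mathfrak g,J)^{\mathfrak l}=0$ and $\dim_k\mathrm{Ext}^2_J(\mathfrak g,J)^{\mathfrak l}=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We have $fa+\sum g_ib_i\in\ker\partial$ iff $fy_i+hg_i\in h\mathfrak m$ in $\mathcal O$ for all $i$. Then $h$ divides $f$, say $f=hf'$, and $f'y_i+g_i\in\mathfrak m$, so $g_i\in\mathfrak m$. Conversely these conditions suffice, and $h\mathcal O$ has image $kh$ in $J$, so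
\[
\textstyle\ker(\partial|_{P^{-1}})=k\,ha\oplus\bigoplus_i\mathfrak m_Jb_i .
\]
Define $t\colon\ker\partial\to k=J/\mathfrak m_J$ by $t(ha)=2$, $t(y_jb_i)=\delta_{ij}$ and $t(\mathfrak m^2b_i)=0$. This makes sense as $h\mathfrak m\subset\mathfrak m^2$, and $t$ is $J$-linear because it kills $\mathfrak m\ker\partial=\bigoplus\mathfrak m^2b_i$. It vanishes on boundaries: $t(\partial\Theta_{ij})=\delta_{ij}(-2+3)-\delta_{ij}=0$.

In the other direction, $\mathrm{Im}\,\partial$ contains $y_jb_i$ for $i\ne j$ and $u_i=-ha+\sum_{m\ne i}y_mb_m$. So it contains $y_my_jb_i$ whenever $j\ne i$. For distinct $i,m,n$ we have $y_iu_m=y_i^2b_i+y_iy_nb_n$, as $hy_i=0$ in $J$; since $y_ib_n\in\mathrm{Im}\,\partial$, also $y_i^2b_i\in\mathrm{Im}\,\partial$. Thus $\mathfrak m^2b_i\subset\mathrm{Im}\,\partial$ for all $i$. So $H^{-1}(P)$ is a quotient of the $k$-space with basis $ha,y_1b_1,y_2b_2,y_3b_3$ by a subspace containing $u_1,u_2,u_3$. These three are independent: if $\sum c_iu_i=0$, the coefficient of $ha$ gives $\sum c_i=0$, and that of $y_mb_m$ gives $\sum c_i-c_m=0$.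 Hence $\dim H^{-1}(P)\le1$. Since $t(ha)\ne0$, the dimension is $1$ and $[ha]$ is a generator; it is invariant, and $\mathfrak m$ kills it.

(b) By \eqref{Jdec} an invariant $\lambda\colon P^{-1}\to J$ has the form $\lambda(a)=\alpha+\alpha'h$, $\lambda(b_i)=\gamma y_i$ with $\alpha,\alpha',\gamma\in k$. Using $\sum y_m^2=2h$ and $h^2=0$,
\begin{equation}\label{lam}
\lambda(\partial\Theta_{ij})=\delta_{ij}(-\alpha+2\gamma)h-\gamma y_iy_j .
\end{equation}
If this vanishes for all $i,j$, then $\gamma=0$ (take $i\ne j$) and $\alpha=0$. The remaining cochain $a\mapsto\alpha'h$, $b_i\mapsto0$ is the coboundary of $\beta_i\mapsto\frac{\alpha'}2y_i$.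

(c) We have $V\otimes V\cong k\oplus V\oplus\mathbb H_2$. By \eqref{Jdec} the invariant maps $\mu\colon P^{-2}\to J$ form a four-dimensional space, namely
\[
\mu(\Theta_{ij})=\mu_{ij}=(p+p'h)\delta_{ij}+q\,\epsilon_{ijm}y_m+e\,y_iy_j,\qquad p,p',q,e\in k .
\]
A cocycle vanishes on $\partial P^{-3}$. The first part of \eqref{two} gives $0=\sum_jy_j\mu_{jk}=py_k$, since $hy_k=0$ in $J$; so $p=0$. The second part with $(l,i)=(1,2)$, where $T_{12}=y_2\Theta_{23}-y_3\Theta_{22}$ and $T_{21}=y_3\Theta_{11}-y_1\Theta_{13}$, gives
\[
0=y_2\mu_{23}-y_3\mu_{22}+y_3\mu_{11}-y_1\mu_{13}=2q\,y_1y_2 .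
\]
Here the terms with $p'$ vanish and those with $e$ cancel. So $q=0$. By \eqref{lam} with $\gamma=-e$ and $-\alpha+2\gamma=p'$, the remaining $\mu_{ij}=p'h\delta_{ij}+e\,y_iy_j$ is a coboundary.

(d) Choose $\widetilde P$ equivariant and take invariants in Lemma~\ref{lem:ext}; the complexes in its proof are locally finite in each degree. By (b) the first term is $0$; by (b) and (c), $\mathrm{Ext}^2_J(\mathfrak g,J)^{\mathfrak l}\cong\mathrm{Hom}_J(H^{-1}(P),J)^{\mathfrak l}$. By (a) and \eqref{ann} this is $(\mathrm{ann}_J\mathfrak m)^{\mathfrak l}=kh$.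
\end{proof}

The class in (d) is explicit. By (a) one may take $N^{-2}=J\cdot G$ with $G$ invariant and $\partial G=ha$. The class is then given by the cochain $G\mapsto h$, $\Theta_{ij}\mapsto0$ on $\widetilde P^{-2}$. On $P$ it is zero, and $P$ has no invariant linear class in the same degree. It remains to show that this linear discrepancy is a discrepancy of the full cohomologies.

\section{Chevalley--Eilenberg algebras and their morphisms}\label{sec:pairs}

The BRST complex need not be the Chevalley--Eilenberg complex of a dg Lie--Rinehart algebra: its differential can also have terms raising polynomial degree by $2,3,\dots$. So we need a notion that covers both sides. It should contain enough of the anchor and bracket to make a comparison possible, and no more.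

Let $A$ be a noetherian algebra and $(A,\mathfrak g)$ a Lie--Rinehart algebra with $\mathfrak g$ finitely generated over $A$. Let $\mathfrak l$ be as in Section~\ref{subsec:equiv}, acting locally finitely on $A$ and $\mathfrak g$: by derivations on $A$, and compatibly with module structure, bracket and anchor.

\subsection{Pairs}
For a graded projective module $Q=\bigoplus_{i\le0}Q^i$ put
\[
\mathcal S^q(Q)=\mathrm{Sym}^q_A(Q[1]),\qquad D_q(Q)=\mathrm{Hom}_A(\mathcal S^q(Q),A),\qquad D(Q)=\mathrm{Hom}_A(\mathrm{Sym}_A(Q[1]),A).
\]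
Here $D(Q)$ is the graded dual algebra of the coalgebra $\mathrm{Sym}_A(Q[1])$, and elements of $D_q(Q)$ have \emph{arity} $q$. As $\mathcal S^q(Q)$ lives in degrees $\le-q$, only the arities $1,\dots,n$ occur in degree $n\ge1$, and only arity $0$ in degree $0$. The degree $-2$ part of $\mathcal S^2(Q)$ is $\Lambda^2Q^0$, with $(uv)(q,q')=u(q)v(q')-u(q')v(q)$ for $u,v\in\mathrm{Hom}_A(Q^0,A)$.

\begin{definition}\label{def:pair}
A \emph{pair over $\mathfrak g$} is such a $Q$ with an $A$-linear map $\varepsilon\colon Q^0\to\mathfrak g$ and a derivation $d=\sum_{r\ge0}d_r$ of degree $1$ on $D(Q)$ with $d^2=0$ and $d_rD_q(Q)\subset D_{q+r}(Q)$, such that: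
\begin{enumerate}
\item[(i)] $d_0$ is $A$-linear and is the transpose, up to a sign depending only on the degree and fixed once for all, of the differential on $\mathrm{Sym}_A(Q[1])$ induced by a differential $\partial$ on $Q$;
\item[(ii)] $\varepsilon\partial=0$, and $(df)(q)=\varepsilon(q)(f)$ for $f\in A$, $q\in Q^0$;
\item[(iii)] there is an antisymmetric bracket on $Q^0$ with $\varepsilon[q,q']=[\varepsilon q,\varepsilon q']$ and
\[
(d_1u)(q,q')=\varepsilon(q)u(q')-\varepsilon(q')u(q)-u([q,q'])\qquad(u\in\mathrm{Hom}_A(Q^0,A)).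
\]
\end{enumerate}
The pair is \emph{finite} if all $Q^i$ are free of finite rank. It is a \emph{resolution} if $\cdots\to Q^{-1}\to Q^0\xrightarrow{\varepsilon}\mathfrak g\to0$ is exact.
\end{definition}

Each $d_r$ is a derivation. The subspace $D_{\ge q}(Q)$ of arities $\ge q$ is a subcomplex, and the induced differential on $D_{\ge q}/D_{\ge q+1}=D_q(Q)$ is $d_0$. For a finite pair
\[
D(Q)=\mathrm{Sym}_A\mathcal U,\qquad \mathcal U^i=\mathrm{Hom}_A(Q^{1-i},A),\quad i\ge1,
\]
and any $A$-linear square-zero derivation $d_0$ of degree $1$ preserving arity comes from a unique $\partial$ as in (i).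

A dg Lie--Rinehart algebra $Q\to\mathfrak g$ as in the definition of $H^\bullet(A,\mathfrak g)$ is a pair, with $d=d_0+d_1$. Its anchor vanishes on $Q^i$, $i<0$, for degree reasons, and on $Q^0$ it factors through $\varepsilon$.

\subsection{The obstruction complexes}
Let $\widetilde P\xrightarrow{\varepsilon}\mathfrak g$ be a resolution by free modules of finite rank, without further structure, and let $Q$ be a complex of projective modules in degrees $\le0$. Put
\[
\mathcal H_s=\mathrm{Hom}_A(\mathcal S^s(Q),\widetilde P[1]),\qquad \widetilde P'=\ker(\widetilde P\to\mathfrak g).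
\]
So $\widetilde P'$ agrees with $\widetilde P$ in negative degrees and is $\ker\varepsilon$ in degree $0$.

\begin{lemma}\label{lem:H}
\emph{(a)} $H^n(\mathcal H_s)=0$ for $n<s-1$.

\emph{(b)} A cocycle of $\mathcal H_s$ whose component with values in $\widetilde P^0$ is killed by $\varepsilon$ is the coboundary of an element of $\mathrm{Hom}_A(\mathcal S^s(Q),\widetilde P'[1])$.
\end{lemma}

\begin{proof}
In characteristic zero $\mathcal S^s(Q)$ is a direct summand of $(Q[1])^{\otimes s}$, hence a bounded above complex of projectives. So $\mathrm{Hom}_A(\mathcal S^s(Q),-)$ preserves quasi-isomorphisms and acyclicity. Therefore $\mathcal H_s\simeq\mathrm{Hom}_A(\mathcal S^s(Q),\mathfrak g[1])$, which lives in degrees $\ge s-1$ because $\mathcal S^s(Q)$ lives in degrees $\le-s$; this is (a). A cocycle as in (b) lies in $\mathrm{Hom}_A(\mathcal S^s(Q),\widetilde P'[1])$, and this complex is acyclic because $\widetilde P'$ is.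
\end{proof}

\subsection{Existence}

\begin{proposition}\label{prop:exist}
Let $\widetilde P\to\mathfrak g$ be an equivariant resolution by equivariant free modules $\widetilde P^{i}=A\otimes V_i$. Then $\widetilde P$ carries the structure of a finite pair with the given $\partial$ and $\varepsilon$ and with $\mathfrak l$-equivariant $d$.
\end{proposition}

\begin{proof}
We construct $d_0,d_1,\dots$ on $\mathrm{Sym}_A\mathcal U$ one after another; $d_0$ is given. An $A$-linear derivation raising arity by $s-1$ is determined by its restriction $\mathcal U\to\mathrm{Sym}^s\mathcal U$. Since all $\mathcal U^i$ are free of finite rank, transposition gives $\mathrm{Hom}_A(\mathcal U,\mathrm{Sym}^s\mathcal U)=\mathcal H_s$ with $Q=\widetilde P$. Because $d_0\mathcal U\subset\mathcal U$, the graded commutator $[d_0,\cdot]$ corresponds up to sign to the differential of $\mathcal H_s$. In each step the obstruction is a cocycle of some $\mathcal H_s$. For $r\ge3$ it is a coboundary for degree reasons. For $r=1,2$ this is not automatic, and we use that the bracket lifts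 the one of $\mathfrak g$.

\emph{Step 1: $d_1$.} We first make a provisional choice $d_1'$. Choose an equivariant $c\colon\Lambda^2V_0\to\widetilde P^0$ lifting $(v,v')\mapsto[\varepsilon v,\varepsilon v']$ and extend it by the Leibniz rule $[p,gp']=g[p,p']+\varepsilon(p)(g)p'$ to an antisymmetric bracket on $\widetilde P^0$. As $\mathfrak g$ obeys the same rule, $\varepsilon[p,p']=[\varepsilon p,\varepsilon p']$. Put $d_1'f=(p\mapsto\varepsilon(p)(f))$ for $f\in A$ and define $d_1'$ on $\mathcal U^1$ by the formula in (iii). By the Leibniz rule the result is $A$-bilinear in $(q,q')$, and $d_1'(fu)=d_1'(f)u+f\,d_1'u$. Put $d_1'=0$ on the spaces $V_{1-i}^*\subset\mathcal U^i$, $i\ge2$, and extend $d_1'$ to a derivation.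

Let $\chi=[d_0,d_1']$. For $f\in A$, $\chi f=d_0d_1'f$ is up to sign the functional $m\mapsto\varepsilon(\partial m)(f)=0$ on $\widetilde P^{-1}$. So $\chi$ is $A$-linear, $\chi\in\mathcal H_2^2$, and it is closed because $d_0^2=0$. Its degree exceeds the range of Lemma~\ref{lem:H}(a), so we compute the component of $\chi$ with values in $\widetilde P^0$. Let $e_i$ and $m$ run through bases of $V_0$ and $V_{-1}$, with dual bases $e^i$ and $m^*$. Write $\partial m=\sum_lg^m_le_l$, so that $d_0e^l=s\sum_mg^m_lm^*$ with a fixed sign $s$. We have $d_1'e^j=-\frac12\sum_{i,l}e^j([e_i,e_l])e^ie^l$, and antisymmetry gives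
\[
d_0d_1'e^j=\sum_{i,l}e^j([e_i,e_l])\,e^i\,d_0e^l=s\sum_{i,m}\Bigl(\sum_lg_l^m\,e^j([e_i,e_l])\Bigr)e^im^* .
\]
On the other hand
\[
d_1'd_0e^j=s\sum_md_1'(g_j^m)m^*=s\sum_{i,m}\varepsilon(e_i)(g_j^m)\,e^im^* .
\]
By the Leibniz rule the sum is $\chi e^j=s\sum_{i,m}e^j([e_i,\partial m])\,e^im^*$. So the component in question is the $A$-linear map $\widetilde P^0\otimes\widetilde P^{-1}\to\widetilde P^0$ with $e_i\otimes m\mapsto\pm[e_i,\partial m]$. It is killed by $\varepsilon$, as $\varepsilon[e_i,\partial m]=[\varepsilon e_i,\varepsilon\partial m]=0$. By Lemma~\ref{lem:H}(b), $\chi=[d_0,\psi]$ with $\psi$ of degree $1$ in $\mathrm{Hom}_A(\mathcal S^2(\widetilde P),\widetilde P'[1])$.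

Put $d_1=d_1'-\psi$. Then $[d_0,d_1]=0$. Since $\psi$ is an $A$-linear derivation, $d_1f=d_1'f$ for $f\in A$, and (iii) holds with a bracket that differs from the old one by an $A$-bilinear antisymmetric map $\Lambda^2\widetilde P^0\to\ker\varepsilon$. So the new bracket still obeys the Leibniz rule and $\varepsilon[p,p']=[\varepsilon p,\varepsilon p']$.

\emph{Step 2: $d_2$.} For $f\in A$, $(d_1^2f)(p,p')=[\varepsilon p,\varepsilon p'](f)-\varepsilon([p,p'])(f)=0$. So $d_1^2=\frac12[d_1,d_1]$ is an $A$-linear derivation, $d_1^2\in\mathcal H_3^2$, and $[d_0,d_1^2]=[[d_0,d_1],d_1]=0$. On the subalgebra generated by $A$ and $\mathcal U^1$, $d_1$ is given by the Chevalley--Eilenberg formula, since that formula defines a derivation and agrees with $d_1$ on generators. Hence for $u\in\mathcal U^1$, with sums over cyclic permutations of $(p,q,r)$,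
\begin{align*}
(d_1^2u)(p,q,r)={}&\sum_{\mathrm{cyc}}\bigl([\varepsilon p,\varepsilon q]-\varepsilon([p,q])\bigr)u(r)-\sum_{\mathrm{cyc}}\varepsilon(p)u([q,r])+\sum_{\mathrm{cyc}}\varepsilon(r)u([p,q])\\
&+u\Bigl(\sum_{\mathrm{cyc}}[[p,q],r]\Bigr)=u\Bigl(\sum_{\mathrm{cyc}}[[p,q],r]\Bigr).
\end{align*}
So the component $\Lambda^3\widetilde P^0\to\widetilde P^0$ of $d_1^2$ is $\pm$ the Jacobiator, which $\varepsilon$ maps to the Jacobiator of $\mathfrak g$, that is, to $0$. By Lemma~\ref{lem:H}(b), $d_1^2=-[d_0,d_2]$ with an $A$-linear derivation $d_2\in\mathcal H^1_3$.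

\emph{Step 3: $d_r$ for $r\ge3$.} Suppose $d_0,\dots,d_{r-1}$ are constructed, with $d_j$ $A$-linear for $j\ge2$, such that $\Delta=\sum_{i<r}d_i$ has $[\Delta,\Delta]$ of arity shift $\ge r$. The part of $\frac12[\Delta,\Delta]$ of shift $r$ is the derivation $O_r=\sum_{i+j=r,\ i,j\ge1}d_id_j$. On $f\in A$ only $d_{r-1}d_1f$ could be nonzero; it has degree $2$ and arity $r\ge3$, so it is $0$. Thus $O_r\in\mathcal H^2_{r+1}$. The shift-$r$ part of $[\Delta,[\Delta,\Delta]]=0$ is $2[d_0,O_r]=0$. As $2<r=(r+1)-1$, Lemma~\ref{lem:H}(a) gives $O_r=-[d_0,d_r]$ with $d_r\in\mathcal H_{r+1}^1$.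

On an element of degree $n$ only finitely many $d_r$ are nonzero, so $d=\sum d_r$ is defined, and $d^2=0$.

\emph{Equivariance.} In each degree, $\mathcal H_s$ and $\mathrm{Hom}_A(\mathcal S^s(\widetilde P),\widetilde P'[1])$ are products of locally finite modules $\mathrm{Hom}_A(A\otimes V,B)$ with $V$ finite dimensional and $B=\widetilde P^i$ or $B=\ker\varepsilon$, and each component of the differential involves finitely many of them. By Section~\ref{subsec:equiv} all choices can be made equivariantly.
\end{proof}

\subsection{Comparison}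

\begin{proposition}\label{prop:maps}
Let $\widetilde P$ be a finite pair that is a resolution, $Q$ a pair over the same $\mathfrak g$, and $\varphi\colon Q\to\widetilde P$ a chain map with $\varepsilon_{\widetilde P}\varphi=\varepsilon_Q$ \textup(such $\varphi$ exists since $Q$ is projective\textup). Then there is a morphism of dg algebras $\Phi\colon D(\widetilde P)\to D(Q)$ that is the identity on $A$ and has the form $\Phi=\sum_{r\ge1}\Phi_r$ on $\mathcal U$, with $\Phi_r\colon\mathcal U\to D_r(Q)$ $A$-linear and $\Phi_1=\varphi^*$. If $Q$ is finite, all modules are equivariant free, and both pairs and $\varphi$ are $\mathfrak l$-equivariant, then $\Phi$ can be chosen equivariant.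
\end{proposition}

\begin{proof}
Since $\widetilde P$ is free of finite rank in each degree, the $A$-linear maps $\mathcal U\to D_r(Q)$ form $\mathcal H_r=\mathrm{Hom}_A(\mathcal S^r(Q),\widetilde P[1])$. Suppose $\Phi_1,\dots,\Phi_{r-1}$, $r\ge2$, are such that for the algebra map $\Phi$ they define, $\omega=d\Phi-\Phi d$ sends $\mathcal U$ into arity $\ge r$; for $r=2$ this holds since $\varphi$ is a chain map. Then $\omega(xy)=\omega(x)\Phi(y)\pm\Phi(x)\omega(y)$. Also $\omega f=0$ for $f\in A$, since $D(Q)^1$ has only arity $1$ and $(\Phi df)(q)=\varepsilon_{\widetilde P}(\varphi q)(f)=\varepsilon_Q(q)(f)=(df)(q)$. So $\omega$ is $A$-linear. Let $\omega_r\in\mathcal H_r^1$ be the arity-$r$ part of $\omega|_{\mathcal U}$.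

We have $d\omega+\omega d=0$. For $u\in\mathcal U$ and $s\ge1$, $d_su$ is a sum of products of $s+1$ elements of $\mathcal U$, so $\omega(d_su)$ has arity $\ge r+s$. Hence the arity-$r$ part of $d\omega+\omega d=0$ on $\mathcal U$ is $d_0\omega_r+\omega_rd_0=0$, and $\omega_r$ is closed. If it is a coboundary, there is $\Phi_r\in\mathcal H_r^0$ with $d_0\Phi_r-\Phi_rd_0=-\omega_r$. Adding $\Phi_r$ changes $\Phi(d_su)$, $s\ge1$, only in arities $\ge r+s$, so the new $\omega$ sends $\mathcal U$ into arity $\ge r+1$.

For $r\ge3$, $\omega_r$ is a coboundary by Lemma~\ref{lem:H}(a), as $1<r-1$. For $r=2$ and $u\in\mathcal U^1$, condition (iii) for both pairs gives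
\[
\omega_2(u)(q,q')=(d_1\varphi^*u)(q,q')-(d_1u)(\varphi q,\varphi q')=u\bigl([\varphi q,\varphi q']-\varphi[q,q']\bigr),
\]
and $\varepsilon_{\widetilde P}\bigl([\varphi q,\varphi q']-\varphi[q,q']\bigr)=[\varepsilon_Qq,\varepsilon_Qq']-\varepsilon_Q[q,q']=0$. So Lemma~\ref{lem:H}(b) applies. In each degree only finitely many arities matter, hence the process converges. Equivariance follows from Section~\ref{subsec:equiv} as before.
\end{proof}

\begin{corollary}\label{cor:LR}
If $\widetilde P$ is a finite pair that is a resolution of $\mathfrak g$, then $H^\bullet(D(\widetilde P))\cong H^\bullet(A,\mathfrak g)$.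
\end{corollary}

\begin{proof}
Take for $Q$ a dg Lie--Rinehart algebra as in the definition of $H^\bullet(A,\mathfrak g)$, and $\Phi$ as in Proposition~\ref{prop:maps}. The map $\varphi$ is a quasi-isomorphism between bounded above complexes of projectives, hence a homotopy equivalence, and so is $\mathcal S^r(\varphi)$. On the graded pieces $D_r$ of the arity filtration $\Phi$ is the transpose of $\mathcal S^r(\varphi)$, hence a quasi-isomorphism, and this filtration is finite in each degree.
\end{proof}

\section{The BRST complex as a pair}\label{sec:brst}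

Let $S$ be a solution as in the introduction, $d=[S,\cdot\,]$, and $R$, $P$ as in Section~\ref{sec:P}. The \emph{arity} of a monomial in $\mathcal O_M$ is the number of its $\mathcal E$-factors.

\subsection{Filtration estimates}\label{subsec:est}
A monomial of degree $n$ containing a factor from $\mathcal E^{i*}[1]$, which has degree $-i-1$, has $\mathcal E$-degree $\ge n+i+1$. Let $f$ be a monomial of $\mathcal E$-degree $\geq p$ and $g$ one of degree $m$. The terms of $[g,f]$ arise from three kinds of contractions, with the following $\mathcal E$-degrees.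
\begin{enumerate}
\item[(I)] $\mathcal E^i$ in $f$ with $\mathcal E^{i*}[1]$ in $g$: at least $(p-i)+(m+i+1)=p+m+1$.
\item[(II)] $\mathcal E^{i*}[1]$ in $f$ with $\mathcal E^i$ in $g$: at least $p$, and it can equal $p$ only if the $\mathcal E$-part of $g$ is a single generator.
\item[(III)] $T_X$ in one with $\mathcal O$ or $T_X$ in the other: at least $p+(\mathcal E\text{-degree of }g)$.
\end{enumerate}
So $[g,f]\in F^{\min(p,\,p+m+1)}$, a bound that depends only on $p$ and $m$. Hence the bracket is continuous in each variable and extends to $\hat{\mathcal O}_M$.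

\begin{lemma}\label{lem:gr}
Let $S'\in\hat{\mathcal O}_M$ have degree $0$, with $S'\equiv S_0$ mod $F^1$ and $[S',w]\equiv\delta w$ mod $F^1$ for $w\in\mathcal W$. Then $[S',\cdot\,]$ preserves $F^p$, and on $\mathrm{gr}^p_F=(\mathrm{Sym}\,E)^{(p)}\otimes_kR$ it induces $\pm1\otimes\delta$.
\end{lemma}

\begin{proof}
Apply the estimates with $m=0$. Terms of type (I) lie in $F^{p+1}$. Modulo $F^{p+1}$, type (II) involves only the terms of $S'$ of arity one, and type (III) only $S_0$, because a monomial of degree $0$ and $\mathcal E$-degree $0$ is a function on $X$. These terms act on the factor $R$, up to the sign from passing the $\mathcal E$-factors, by the same derivation as on $\mathrm{gr}_F^0=R$. This derivation kills $\mathcal O$, because $[S',\mathcal O]$ has degree $1$ and so lies in $F^1$; on $\mathcal W$ it is $\delta$.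
\end{proof}

\subsection{Eliminating the negative generators}
The map $R\to J$ induces a surjection of algebras
\[
\hat{\mathcal O}_M\to C_P:=\mathrm{Sym}_J(J\otimes_kE),
\]
given in degree $n\ge0$ by the component $p=n$ of $\hat{\mathcal O}_M^n=\prod_{p\ge\max(n,0)}(\mathrm{Sym}\,E)^{(p)}\otimes R^{n-p}$, and equal to $0$ in degrees $n<0$.

\begin{proposition}\label{prop:elim}
The kernel $\mathcal K$ of $\hat{\mathcal O}_M\to C_P$ is $d$-stable and acyclic. So $d$ induces a differential on $C_P$, $H^p(M,S)=H^p(C_P)$ for all $p$, and $H^p(M,S)=0$ for $p<0$.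
\end{proposition}

\begin{proof}
$\mathcal K$ is the closed ideal generated by $\mathcal W$ and $I$. As $d$ is a continuous derivation, it suffices that $d$ maps these generators into $\mathcal K$.
\begin{itemize}
\item For $\xi\in T_X$, $d\xi$ has degree $0$ and $d\xi=\xi(S_0)+\kappa$ with $\kappa\in F^1$. Each monomial of $\kappa$ has positive $\mathcal E$-degree and total degree $0$, so it contains a $\mathcal W$-factor.
\item For $w\in\mathcal W$ of degree $\le-2$, $dw$ has negative degree, so each of its monomials contains a $\mathcal W$-factor.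
\item Every element of $I$ is $\xi(S_0)=d\xi-\kappa$ as above, with $\kappa$ in the closed ideal generated by $\mathcal W$. So $d(\xi(S_0))=-d\kappa\in\mathcal K$ by the first two points.
\end{itemize}
By Lemma~\ref{lem:gr}, $\mathrm{gr}^p_F\mathcal K=(\mathrm{Sym}\,E)^{(p)}\otimes\ker(R\to J)$ is acyclic. The filtration is complete and $F^0\mathcal K=\mathcal K$, so $\mathcal K$ is acyclic.
\end{proof}

\subsection{The pair structure}
With $P^{-i}=J\otimes(E^{i+1})^*$ we have $C_P=D(P)$ and $\mathcal U^i=J\otimes E^i$.

\begin{proposition}\label{prop:CP}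
$C_P=D(P)$ is a finite pair over $\mathfrak g$. The differential on $P$ is that of Section~\ref{sec:P}, up to signs depending on the degree, and $\varepsilon$ is, up to one global sign, the map of Lemma~\ref{lem:coker}. Moreover the Lie--Rinehart algebra $(J,\mathfrak g)$ is determined by the dg algebra $D(P)$ with its arity grading.
\end{proposition}

\begin{proof}
\emph{Decomposition of $d$ and condition \textup{(i)}.} For $f\in J$, $df\in C_P^1$ has arity $1$; for $e\in E$, $de$ has positive degree, hence arity $\ge1$. So $d=\sum_{r\ge0}d_r$, and $d_0$ is $J$-linear. Let $e$ run through a homogeneous basis of $E$, with dual generators $e^*$ of $\mathcal E^*[1]$. The part of $S$ of arity one is $\sum_ees_e$ with $s_e\in R$, and $\delta e^*=[S,e^*]$ mod $F^1$ equals $\pm s_e$, since terms of higher arity contribute to $F^1$. For a basis element $e'$, computing $d_0e'$ in $C_P$ uses of the $s_e$ only the terms $g\,e'^*$ with $g\in\mathcal O$, and these only modulo $I$. Hence $d_0$ is, up to signs depending on the degree, the transpose of the differential $\partial$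 of \eqref{bar}. After changing signs of basis elements of $P^{-i}$, $i\ge1$, we may identify the two.

\emph{Structure functions.} Let $c^a$ be a basis of $E^1$, $\beta_a$ the dual generators in degree $-2$, and $e^m$ a basis of $E^2$. For degree reasons we may write, for $f\in\mathcal O$ and modulo $F^3$,
\[
df\equiv\sum c^a\tau_a(f)+\tfrac12\sum c^bc^cY_{bc}(f)+\sum e^mZ_m(f),\qquad dc^a\equiv-\tfrac12\sum f^a_{bc}c^bc^c+\sum e^mg^a_m,
\]
with $f^a_{bc},g^a_m\in\mathcal O$ and $Y_{bc}(f),Z_m(f)\in R^{-1}=T_X$, where $f^a_{bc}$ and $Y_{bc}$ are antisymmetric in $b,c$. Here $\tau_a=\pm s_{c^a}=\pm\delta\beta_a$ with one universal sign; it lies in $L(S_0)$. Moreover $Y_{bc}(f)=\pm\iota_{df}\pi_{bc}$, where $\pi_{bc}$ is up to a constant factor the $\Lambda^2T_X$-component of the coefficient of $c^bc^c$ in $S$; the $\mathcal E^{1*}$-component of this coefficient has zero bracket with $f$. We expand $d^2f=0$ modulo $F^3$: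
\[
d\bigl(\textstyle\sum c^a\tau_a(f)\bigr)\equiv\sum(dc^a)\tau_a(f)-\sum c^ac^b\tau_b\tau_a(f),\qquad -\sum c^ac^b\tau_b\tau_a(f)=\tfrac12\sum c^bc^c[\tau_b,\tau_c](f),
\]
while $d(\frac12c^bc^cY_{bc}(f))\equiv\frac12c^bc^c\,\delta Y_{bc}(f)$ and $d(e^mZ_m(f))\equiv\pm e^m\delta Z_m(f)$. The coefficient of $\frac12c^bc^c$ gives in $\mathcal O$
\[
[\tau_b,\tau_c](f)-\sum_af^a_{bc}\tau_a(f)+\delta Y_{bc}(f)=0 .
\]
For $\pi=\xi\wedge\eta$ we have $\delta\iota_{df}\pi=\pm(\xi(f)\eta(S_0)-\eta(f)\xi(S_0))$, so $f\mapsto\delta Y_{bc}(f)$ is a vector field in $L_0(S_0)$. Therefore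
\begin{equation}\label{struct}
[\tau_b,\tau_c]\equiv\sum_af^a_{bc}\tau_a\pmod{L_0(S_0)} .
\end{equation}

\emph{Conditions \textup{(ii)} and \textup{(iii)}.} Let $p_a\in P^0$ be the basis dual to $c^a$ and put $\varepsilon(p_a)=[\tau_a]\in\mathfrak g$. Then $(df)(p)=\varepsilon(p)(f)$. Since $\tau_a=\pm\delta\beta_a$ with a universal sign, $\varepsilon$ is up to this sign the map of Lemma~\ref{lem:coker}. So $\varepsilon\partial=0$, and $\varepsilon$ induces $H^0(P)\cong\mathfrak g$. The formula in (iii) \emph{defines} an antisymmetric bracket on the free module $P^0$, because $\varepsilon(p)u(p')-\varepsilon(p')u(p)-(d_1u)(p,p')$ is $J$-linear in $u$: replacing $u$ by $fu$, the additional terms $\varepsilon(p)(f)u(p')-\varepsilon(p')(f)u(p)$ and $-(d_1f\cdot u)(p,p')$ cancel. This bracket satisfies $[p,gp']=g[p,p']+\varepsilon(p)(g)p'$, and $[p_b,p_c]=\sum f^a_{bc}p_a$. By \eqref{struct}, $\varepsilon[p,p']=[\varepsilon p,\varepsilon p']$ holds on basis elements, and by the Leibniz rule everywhere.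

For the last statement, $J$ is the arity-zero part of $D(P)$ and $\mathfrak g=\mathrm{coker}(P^{-1}\to P^0)$, with anchor and bracket given by (ii) and (iii).
\end{proof}

\section{The comparison map and its range}\label{sec:range}

Let $\widetilde P=P\oplus N$ be as in Section~\ref{subsec:res}. Here $P$ carries the pair structure of Proposition~\ref{prop:CP}, and $\widetilde P^0=P^0$ carries the same $\varepsilon$; the signs in that proposition affect neither kernels nor images. By Proposition~\ref{prop:exist}, $\widetilde P$ is a finite pair; write $C_{\widetilde P}=D(\widetilde P)$. Proposition~\ref{prop:maps}, applied to $Q=P$ and to the inclusion $\varphi\colon P\subset\widetilde P$, gives a morphism of dg algebras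
\[
\Psi\colon C_{\widetilde P}\to C_P .
\]
In cohomology, by Corollary~\ref{cor:LR} and Proposition~\ref{prop:elim}, it is a map $H^p(J,\mathfrak g)\to H^p(M,S)$. We write $C_{\ge q}$ for the part of arity $\ge q$.

On the graded pieces of the arity filtration, $\Psi$ is the restriction $\mathrm{Hom}_J(\mathcal S^q(\widetilde P),J)\to\mathrm{Hom}_J(\mathcal S^q(P),J)$. It is surjective, because $\mathcal S^q(P)$ is a direct summand of $\mathcal S^q(\widetilde P)$ as a graded module. Since the filtration is finite in each degree, $\Psi\colon(C_{\widetilde P})_{\ge q}\to(C_P)_{\ge q}$ is surjective for all $q$, and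
\begin{equation}\label{ker}
\mathrm{gr}^q\ker\Psi=\mathrm{Hom}_J(W_q,J),\qquad W_q=\mathcal S^q(\widetilde P)/\mathcal S^q(P).
\end{equation}
As a graded module, $W_q$ is the free module $\bigoplus_{b=1}^q\mathcal S^{q-b}(P)\otimes_J\mathcal S^b(N)$. As $N[1]$ lives in degrees $\le-3$, the $b$-th summand lives in degrees $\le-(q-b)-3b$. Hence
\begin{equation}\label{Wq}
W_0=0,\qquad W_q\text{ lives in degrees}\le-q-2 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
We use the long exact sequence
\begin{equation}\label{les}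
H^n(\ker\Psi)\to H^n(J,\mathfrak g)\xrightarrow{\Psi}H^n(M,S)\to H^{n+1}(\ker\Psi).
\end{equation}

(a) At primes not containing $\mathfrak a$, $H^i(P)=0$ for $i<0$ by Lemma~\ref{lem:cot}, so $P\to\widetilde P$ is a quasi-isomorphism there, hence a homotopy equivalence. Then so is $\mathcal S^q(P)\to\mathcal S^q(\widetilde P)$, and $W_q$ is acyclic there. Thus the finitely generated modules $H^{-j}(W_q)$ are killed by powers of $\mathfrak a$, so that $\mathrm{Ext}_J^i(H^{-j}(W_q),J)=0$ for $i<d$. By \eqref{Wq}, $H^{-j}(W_q)=0$ for $j<q+2$. The first-quadrant spectral sequence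
\[
\mathrm{Ext}^i_J(H^{-j}(W_q),J)\Longrightarrow H^{i+j}(\mathrm{Hom}_J(W_q,J))
\]
shows that $H^n(\mathrm{Hom}_J(W_q,J))=0$ for $n<d+q+2$. As only $q\ge1$ matters, $H^n(\ker\Psi)=0$ for $n<d+3$, and \eqref{les} gives the claim. The ideal $\mathfrak a=0$, with $d=0$ since $J\ne0$, is admissible for every $S_0$. If $I$ is locally generated by regular sequences, take $\mathfrak a=J$.

(b) By \eqref{ker} and \eqref{Wq}, $(\ker\Psi)^n=0$ for $n<3$. In degree $3$ only $q=1$ contributes, $W_1=N[1]$, and $(\ker\Psi)^3\cong\mathrm{Hom}_J(N^{-2},J)$ by taking the arity-one part. The arity-one part of the cocycle condition says that this functional kills $\partial_NN^{-3}$. So by \eqref{HN} and Lemma~\ref{lem:cot}, $H^3(\ker\Psi)\subset\mathrm{Hom}_J(H^{-2}(N),J)\cong\mathrm{Hom}_J(D_3,J)$. Insert this and $H^2(\ker\Psi)=0$ in \eqref{les} with $n=2$.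
\end{proof}

\section{Invariants and the failure in degree three}\label{sec:main}

\subsection{Invariant solutions of the master equation}
Let a semisimple $\mathfrak l$ act on $X$ by vector fields $\rho$ with $\rho(S_0)=0$, with $\mathcal O$ and $T_X$ locally finite. Let $R$ be an $\mathfrak l$-equivariant Tate resolution, where all $E^i$ are finite dimensional $\mathfrak l$-modules. The induced action on $\mathcal X=(X,\mathrm{Sym}_{\mathcal O}\mathcal E)$ lifts to $\hat{\mathcal O}_M$ as $[\mu_\rho,\cdot\,]$, where
\[
\mu_\rho=\rho+\sum_e\pm(\rho\cdot e)\,e^*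
\]
is the function on $M$, linear in the fibers and of degree $-1$, defined by the vector field on $\mathcal X$ that corresponds to $\rho$; the sum converges. This action preserves $F^p$ and is locally finite on each $(\mathrm{Sym}\,E)^{(p)}\otimes R^{n-p}$.

\begin{lemma}\label{lem:inv}
There is an $\mathfrak l$-invariant solution $S$ of the classical master equation associated with $S_0$ with the given $R$.
\end{lemma}

\begin{proof}
We construct $S$ step by step along the filtration $F^p$, making invariant choices. The corrections have arity $\ge2$, so that $\delta$ does not change. Let $(E)^2\subset F^2$ be the part of arity $\ge2$. Put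
\[
S^{(1)}=S_0+\sum_e\pm e\,\delta(e^*),
\]
the sum over a homogeneous basis of $E$, with signs depending on the degree such that $[S^{(1)},e^*]=\delta e^*$. Then $[S^{(1)},w]\equiv\delta w$ mod $F^1$ for all $w\in\mathcal W$. As $\delta$ is equivariant, $S^{(1)}$ is invariant.

\emph{Claim: $[S^{(1)},S^{(1)}]\in(E)^2$.} Its arity-zero part lies in $R^1=0$. Let $\sum_eeT_e$, $T_e\in R$, be its arity-one part. Bracketing with $e^*$ and using the Jacobi identity,
\[
\pm T_e\equiv[[S^{(1)},S^{(1)}],e^*]=\pm2[S^{(1)},[S^{(1)},e^*]]=\pm2[S^{(1)},\delta e^*]\equiv\pm2\delta^2e^*=0\pmod{F^1},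
\]
so $T_e=0$.

\emph{Induction.} Let $S'\equiv S^{(1)}$ mod $(E)^2$ be invariant of degree $0$ with $[S',S']\in F^{p+1}\cap(E)^2$, $p\ge1$. Lemma~\ref{lem:gr} applies to $S'$, since contracting an element of $(E)^2$ with $w\in\mathcal W$ gives an element of $F^1$. The class $z\in(\mathrm{Sym}^{\ge2}E)^{(p+1)}\otimes R^{-p}$ of $[S',S']$ in $\mathrm{gr}_F^{p+1}$ is closed for $1\otimes\delta$, because $[S',[S',S']]=0$. As $H^{-p}(R)=0$, there is an invariant $v\in(\mathrm{Sym}^{\ge2}E)^{(p+1)}\otimes R^{-p-1}$ with $[S',S']+2[S',v]\in F^{p+2}$.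

By the estimates of Section~\ref{subsec:est}, $[v,v]\in F^{p+2}$. Type (I) gives $\mathcal E$-degree $\ge p+2$; type (II) gives more than $p+1$, as $v$ has arity $\ge2$; type (III) gives $\ge2p+2$. Moreover $[S',v]$ and $[v,v]$ lie in $(E)^2$. This is clear unless an $\mathcal E$-factor of $v$ is contracted with an $\mathcal E^*$-factor of a monomial of $S'$ or $v$. That monomial has degree $0$ and a factor of negative degree, so it contains an $\mathcal E$-factor, which replaces the lost one. Hence $[S'+v,S'+v]=[S',S']+2[S',v]+[v,v]\in F^{p+2}\cap(E)^2$, and $S'+v$ continues the induction. The limit $S$ is invariant, $[S,S]=0$, $S\equiv S_0$ mod $F^1$, and $[S,w]\equiv\delta w$ mod $F^1$ for $w\in\mathcal W$.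
\end{proof}

\begin{lemma}\label{lem:triv}
For an invariant $S$, the algebra $\mathfrak l$ acts trivially on $H^\bullet(C_P)$, and $H^n(M,S)=H^n(C_P)=H^n(C_P)^{\mathfrak l}=H^n(C_P^{\mathfrak l})$.
\end{lemma}

\begin{proof}
By invariance $[S,\mu_\rho]=0$. By Proposition~\ref{prop:elim} the cohomology of $\hat{\mathcal O}_M$ in degree $-1$ vanishes, so $\mu_\rho=[S,\nu]$ for some $\nu$. By the Jacobi identity $[\mu_\rho,f]=\pm[S,[\nu,f]]\pm[\nu,[S,f]]$, so $[\mu_\rho,\cdot\,]$ is null-homotopic on $\hat{\mathcal O}_M$, which maps equivariantly and quasi-isomorphically to $C_P$. The last equality holds because each $C_P^n=J\otimes(\mathrm{Sym}\,E)^{(n)}$ is locally finite.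
\end{proof}

\subsection{Arities at least two in the example}
From now on $S_0=\frac12h^2$ as in Section~\ref{sec:ex}, $\mathfrak l\cong\mathfrak{so}_3$, $S$ is invariant, and $N$, the differential of $C_{\widetilde P}$ and $\Psi$ are chosen equivariant.

\begin{lemma}\label{lem:E}
The map $H^n((C_{\widetilde P})_{\ge2})^{\mathfrak l}\to H^n((C_P)_{\ge2})^{\mathfrak l}$ induced by $\Psi$ is an isomorphism for $n\le3$ and injective for $n=4$.
\end{lemma}

\begin{proof}
Let $\mathcal N$ be the kernel of $\Psi$ on $(C_{\widetilde P})_{\ge2}$. It suffices that $H^n(\mathcal N)^{\mathfrak l}=0$ for $n\le4$. By \eqref{ker} and \eqref{Wq} the graded pieces $\mathrm{Hom}_J(W_q,J)$, $q\ge2$, live in degrees $\ge q+2$. So only $q=2$, $n=4$ matters, and $H^4(\mathcal N)\subset H^4(\mathrm{Hom}_J(W_2,J))=\mathrm{Hom}_J(W_2^{-4}/\partial W_2^{-5},J)$. Here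
\[
W_2^{-4}=P^0\otimes_J N^{-2},\qquad W_2^{-5}=(P^0\otimes_J N^{-3})\oplus(P^{-1}\otimes_J N^{-2}).
\]
Modulo $\mathcal S^2(P)$, the image of $W_2^{-5}$ in $W_2^{-4}$ is $P^0\otimes\partial_NN^{-3}+\partial P^{-1}\otimes N^{-2}$. So the cokernel is $H^0(P)\otimes_JH^{-2}(N)=\mathfrak g\otimes_JH^{-1}(P)$, by \eqref{HN}. By Proposition~\ref{prop:linear}(a) this is $\mathfrak g\otimes_Jk=\mathfrak g/\mathfrak m\mathfrak g\cong V$, and by \eqref{ann}
\[
H^4(\mathrm{Hom}_J(W_2,J))^{\mathfrak l}=\mathrm{Hom}_J(\mathfrak g\otimes_Jk,J)^{\mathfrak l}=\mathrm{Hom}_k(V,kh)^{\mathfrak l}=0 .\qedhere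
\]
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
Put $\bar C=C/C_{\ge2}$. For $C=C_P$ this is $J$ in degree $0$ and $\mathrm{Hom}_J(P^{1-n},J)$ in degrees $n\ge1$, with $d_0$ as differential in degrees $\ge1$. So $H^n(\bar C_P)=H^{n-1}(\mathrm{Hom}_J(P,J))$ for $n\ge2$, and likewise $H^n(\bar C_{\widetilde P})=\mathrm{Ext}^{n-1}_J(\mathfrak g,J)$ for $n\ge2$. We take invariants in the long exact sequences of $0\to C_{\ge2}\to C\to\bar C\to0$; all modules are locally finite.

For $P$, Proposition~\ref{prop:linear}(b),(c) says $H^2(\bar C_P)^{\mathfrak l}=H^3(\bar C_P)^{\mathfrak l}=0$, so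
\begin{equation}\label{P3}
H^3((C_P)_{\ge2})^{\mathfrak l}\cong H^3(C_P)^{\mathfrak l}.
\end{equation}
For $\widetilde P$, Proposition~\ref{prop:linear}(d) gives $H^2(\bar C_{\widetilde P})^{\mathfrak l}=0$, and the sequence reads
\[
0\to H^3((C_{\widetilde P})_{\ge2})^{\mathfrak l}\to H^3(C_{\widetilde P})^{\mathfrak l}\to\mathrm{Ext}^2_J(\mathfrak g,J)^{\mathfrak l}\xrightarrow{\ \kappa\ }H^4((C_{\widetilde P})_{\ge2})^{\mathfrak l}.
\]
The map $\kappa$ is the obstruction to extending a linear class to a cocycle of the full complex. It vanishes: by naturality, its composition with the injection of Lemma~\ref{lem:E} into $H^4((C_P)_{\ge2})^{\mathfrak l}$ factors through $H^3(\bar C_P)^{\mathfrak l}=0$.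

By Lemma~\ref{lem:triv}, $H^3(M,S)=H^3(C_P)^{\mathfrak l}=H^3(C_P^{\mathfrak l})$. This is finite dimensional, since $C_P^3$ is $J$ tensored with a finite dimensional $\mathfrak l$-module and by \eqref{Jdec} each irreducible module occurs in $J$ with finite multiplicity. Using Lemma~\ref{lem:E} in degree $3$, \eqref{P3} and $\dim\mathrm{Ext}^2_J(\mathfrak g,J)^{\mathfrak l}=1$, we obtain
\[
\dim H^3(C_{\widetilde P})^{\mathfrak l}=\dim H^3(C_P)^{\mathfrak l}+1=\dim H^3(M,S)+1 .
\]
By Corollary~\ref{cor:LR}, $H^3(J,\mathfrak g)\cong H^3(C_{\widetilde P})\supset H^3(C_{\widetilde P})^{\mathfrak l}$. This proves the inequality.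

\emph{Higher dimension.} For $S_0'=S_0+\frac12\sum_{j\le m}z_j^2$ take $R'=R\otimes k[z_j,\zeta_j]$ with $\zeta_j=\partial_{z_j}$ and $\delta\zeta_j=z_j$; this is a Tate resolution of $J'=k[y,z]/(hy_i,z_j)=J$ with the same $E$. Put $S'=S+\frac12\sum z_j^2$. Since $S$ does not involve $\zeta_j$, we have $[S',S']=[S,S]=0$, and conditions (1)--(3) hold. Moreover $[S',z_j]=0$, and $S'$ brackets with functions of $y$ and with $E$ as $S$ does. So the complex $C_{P'}$ attached to $S'$ equals $C_P$ as a dg algebra with arity grading. By Proposition~\ref{prop:elim} the BRST cohomologies agree, and by the last statement of Proposition~\ref{prop:CP}, $(J',\mathfrak g')\cong(J,\mathfrak g)$. Hence both cohomologies are unchanged. \qed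

\begin{remark}\label{rem:sharp}
In the situation of Theorem~\ref{thm:main}, $\Psi\colon H^3(C_{\widetilde P})^{\mathfrak l}\to H^3(C_P)^{\mathfrak l}$ maps to a space of smaller finite dimension, so $\Psi$ is not injective in degree $3$. The ideal $I=h\mathfrak m$ has height $1$ and is not principal at $\mathfrak m$ (as a module it is isomorphic to $\mathfrak m$), so it is not generated by a regular sequence there. Hence every ideal $\mathfrak a$ admissible in Theorem~\ref{thm:range}(a) lies in $\mathfrak m_J$, kills $h\ne0$, and has grade $d=0$. So injectivity in degree $d+2$ cannot be extended to degree $d+3$ in general.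
\end{remark}

\begin{thebibliography}{1}

\bibitem{FK}
Giovanni Felder and David Kazhdan,
\emph{The classical master equation},
arXiv:1212.1631 (2012).

\end{thebibliography}

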